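\title{The average crossing number of a tile is rational}

\begin{abstract}
A tile is a graph with two sequences of terminals of equal length. Joining $n$ copies of a tile $T$ in a ring gives a graph whose crossing number we denote by $c_n(T)$. We prove the conjecture, posed by Dvorak and Mohar, that $c(T)=\lim c_n(T)/n$ is a rational number whose denominator is bounded by a computable function of $T$. In fact $c_n(T)-c(T)\,n$ is eventually periodic in $n$, and $c(T)$, the period, the threshold and the periodic values are computable from $T$. We show that the planarizations of crossing-minimal drawings have bounded treewidth, and then apply tree automata and Parikh's theorem.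
\end{abstract}

\section{Introduction}

Graphs may have loops and parallel edges, and $\operatorname{cr}(H)$ denotes the crossing number of a finite graph $H$, the least number of crossings in a drawing of $H$. A \emph{tile} is a triple $T=(G,A,B)$, where $G$ is a finite graph and $A=(a_1,\dots,a_k)$ and $B=(b_1,\dots,b_k)$ are sequences of vertices of $G$ of the same length $k$, the \emph{width} of $T$; a vertex may occur several times in $A$ and $B$. For tiles $T_1=(G_1,A_1,B_1)$ and $T_2=(G_2,A_2,B_2)$ of the same width $k$, the product $T_1T_2$ is the tile $(G,A_1,B_2)$, where $G$ arises from the disjoint union of $G_1$ and $G_2$ by adding, for $1\le i\le k$, an edge from the $i$-th vertex of $B_1$ to the $i$-th vertex of $A_2$. The graph $\operatorname{cyc}(T)$ arises from $G$ by adding the edges $a_ib_i$, $1\le i\le k$. With $T^1=T$ and $T^n=T^{n-1}T$, the graph $\operatorname{cyc}(T^n)$ is a ring of $n$ copies of $G$, each joined to the next by $k$ edges. Put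
\[
c_n(T)=\operatorname{cr}(\operatorname{cyc}(T^n)),\qquad c(T)=\lim_{n\to\infty}\frac{c_n(T)}{n}.
\]
It is known that the limit exists for every tile and that it is not always an integer. It measures the number of crossings that each copy of $T$ costs in a long ring. The following conjecture was posed by Dvorak and Mohar~\cite{DM}.

\begin{quote}
\textbf{Conjecture.} \emph{There is a computable function $f$ that assigns to every tile $T$ a positive integer $f(T)$ such that $c(T)$ is rational with denominator at most $f(T)$.}
\end{quote}

Two small tiles show what the sequence $c_n(T)$ can look like.

\begin{example}\label{ex:bead}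
Let $G=K_5$ and $A=B=(v)$. Each of the $n$ copies of $K_5$ in $\operatorname{cyc}(T^n)$ is nonplanar, so two of its own edges cross, and $c_n(T)\ge n$. Drawing each copy with one crossing and with $v$ on the outer face, and placing the copies around a circle, gives $c_n(T)=n$.
\end{example}

\begin{example}\label{ex:ladder}
Let $G$ be a single edge $ab$ (a rung), $A=(a,b)$ and $B=(b,a)$. Consecutive rungs are joined crosswise. Exchanging the names $a$ and $b$ in every second rung shows that $T^n$ is a ladder with $n$ rungs, and that $\operatorname{cyc}(T^n)$ closes it up without a twist if $n$ is even and with a twist if $n$ is odd. For even $n$ this is a prism, which is planar. For odd $n\ge3$ it is a $2n$-cycle with its $n$ long diagonals; the cycle and three diagonals form a subdivision of $K_{3,3}$, and drawing the graph like a prism with the two closing edges crossed needs one crossing. For $n=1$ it consists of three parallel edges. Hence $c_1(T)=0$, $c_n(T)=n\bmod2$ for $n\ge2$, and $c(T)=0$.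
\end{example}

Why should one expect a rational limit? Suppose that optimal drawings could be produced copy by copy around the ring with a bounded amount of memory: there is a finite digraph with integer weights on its arcs such that $c_n(T)$ is the least weight of a closed walk of length $n$. Let $\varrho$ be the least mean weight of a directed cycle. Every closed walk splits into directed cycles, so $c_n(T)\ge\varrho n$, with equality when $n$ is a multiple of the length of a best cycle. Then $c(T)=\varrho$, a rational number whose denominator is at most the number of states. The obstacle is that a drawing need not respect the order of the ring. Copies that are far apart may cross each other, and the number of crossings on a single edge has no evident bound independent of $n$. We do not exclude either phenomenon. We prove instead that the plane graph obtained from an optimal drawing by turning crossings into vertices has bounded treewidth, so that it can be produced with bounded memory along a tree rather than along a cycle. Tree automata then replace the digraph, and Parikh's theorem replaces the cycle of least mean weight. The result is the following.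

\begin{theorem}\label{thm:tiles}
For every tile $T$ one can compute integers $p,n_1\ge1$ and rationals $c,d_0,\dots,d_{p-1}$ such that
\[
c_n(T)=c\,n+d_{n\bmod p}\qquad\text{for all }n\ge n_1 .
\]
In particular $c(T)=c$ is rational and computable, $|c_n(T)-c(T)\,n|$ is bounded, and the conjecture holds.
\end{theorem}

Example~\ref{ex:ladder} shows that neither the periodic term nor the threshold can be dropped. There $n_1=1$ is impossible: $c_{1+p}(T)=1\ne c_1(T)$ for even $p$, and $c_{2+p}(T)=1\ne c_2(T)$ for odd $p$.

It is convenient to unroll the ring. A \emph{periodic graph} $(\Gamma,\sigma)$ is an infinite, locally finite graph $\Gamma$ with an automorphism $\sigma$ such that $\langle\sigma\rangle\cong\mathbb Z$ acts freely on $V(\Gamma)$ with finitely many orbits of vertices and of edges. The action on edges is then free as well, because if $\sigma^k$ fixes an edge, then $\sigma^{2k}$ fixes its ends. For $r\ge1$ let $\Gamma_r=\Gamma/\langle\sigma^r\rangle$, a finite graph. A periodic graph is described by finite data. Choose a representative in each orbit of vertices, so that $V(\Gamma)=V(\Gamma_1)\times\mathbb Z$ and $\sigma(u,x)=(u,x+1)$; we call $x$ the \emph{height} of $(u,x)$. Orient each edge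 $\varepsilon$ of $\Gamma_1$ from an end $u_\varepsilon$ to an end $u'_\varepsilon$. The edges of $\Gamma$ over $\varepsilon$ join $(u_\varepsilon,x)$ to $(u'_\varepsilon,x+\varphi(\varepsilon))$, $x\in\mathbb Z$, for an integer $\varphi(\varepsilon)$, the \emph{voltage} of $\varepsilon$, and $\Gamma_r$ has the same description with heights in $\mathbb Z/r\mathbb Z$. The voltage $\varphi(x)$ of a walk $x$ in $\Gamma_1$ is the sum of the voltages of its edges, with a minus sign for backward traversals; it is the change of height along any lift of $x$. ``Computable'' means computable from $\Gamma_1$ and $\varphi$.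

\begin{theorem}\label{thm:periodic}
Let $(\Gamma,\sigma)$ be a connected periodic graph. One can compute integers $p,n_1\ge1$ and rationals $c,d_0,\dots,d_{p-1}\in\frac1p\mathbb Z$ such that $\operatorname{cr}(\Gamma_r)=c\,r+d_{r\bmod p}$ for all $r\ge n_1$.
\end{theorem}

Section~\ref{sec:drawings} derives Theorem~\ref{thm:tiles} from Theorem~\ref{thm:periodic}. Section~\ref{sec:cells} cuts $\Gamma_r$ into well-connected cells and shows that $\operatorname{cr}(\Gamma_r)$ is subadditive up to a constant. Section~\ref{sec:model} shows in the simplest case how this constrains optimal drawings, and Sections~\ref{sec:slack} and~\ref{sec:cut} do so in general. Section~\ref{sec:tw} bounds the treewidth, and Section~\ref{sec:semi} finishes the proof.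

\section{Drawings, and the reduction to connected periodic graphs}\label{sec:drawings}

Drawings are on the sphere. Edges are simple arcs (loops are simple closed curves) that avoid all vertices other than their ends; two edges meet in finitely many interior points, each a transversal crossing; no three edges share an interior point. For a drawing $D$ we write $\operatorname{cr}(D)$ for its number of crossings, and $D$ is \emph{optimal} if no drawing of the same graph has fewer. The crossing number is additive over components.

All our upper bounds come from deleting part of a drawing and adding a bounded number of new edges. The next lemma says that crossings among the new edges need not be counted.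

\begin{lemma}\label{lem:uncross}
Let $D_0$ be a drawing of a graph $H$, and let $\gamma_1,\dots,\gamma_k$ be curves between vertices of $H$, in general position, with self-crossings allowed and with interiors avoiding the vertices. Let $|\gamma_i\cap D_0|$ be the number of crossings of $\gamma_i$ with edges of $D_0$. Then the graph obtained from $H$ by adding $k$ edges joining the ends of the $\gamma_i$ has a drawing with at most $\operatorname{cr}(D_0)+\sum_i|\gamma_i\cap D_0|+\binom k2$ crossings. Consequently, in an optimal drawing any two edges cross at most once.
\end{lemma}

\begin{proof}
If some $\gamma_i$ crosses itself, delete the part of $\gamma_i$ between the two passages through the crossing. If no curve crosses itself but $\gamma_i$ and $\gamma_j$, $i\ne j$, cross at two points $y,y'$, exchange their subarcs between $y$ and $y'$. At $y$ each new curve then uses two branches that are neighbors in the cyclic order around $y$, so the curves touch and a perturbation separates them; the same holds at $y'$. Neither operation increases the total number of crossings with $D_0$, and both decrease the number of crossings of the curves among and with themselves. When no operation applies, the curves are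 simple and each pair crosses at most once. For the last claim, delete two edges $e,f$ from an optimal drawing $D$ and apply the first part to them: it gives a drawing in which all their mutual crossings are replaced by at most one, so by optimality there was at most one.
\end{proof}

The curves to which we apply the lemma always follow old edges. Let $D$ be a drawing, $D_0$ the drawing left after deleting some vertices and edges, and consider a walk, or more generally a concatenation of pieces of edges of $D$, between two vertices of $D_0$. A curve \emph{alongside} it runs close to each piece and crosses an edge of $D_0$ once near each crossing of the piece with that edge. It leaves its first vertex and enters its last vertex next to the piece it follows, without crossings. At an inner vertex $u$ of the walk it goes around $u$ in a small disc and crosses at most as many edge-ends as the degree of $u$ in $D_0$; it crosses nothing there if all edges at $u$ have been deleted.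

\begin{proof}[Proof of Theorem~\ref{thm:tiles} from Theorem~\ref{thm:periodic}]
Let $T^{\mathbb Z}$ be the graph with vertex set $V(G)\times\mathbb Z$, with a copy of $G$ at each height and with the edges $(b_i,x)(a_i,x+1)$, and let $\sigma$ be the shift. Then $\operatorname{cyc}(T^n)=T^{\mathbb Z}/\langle\sigma^n\rangle$, but $T^{\mathbb Z}$ need not be connected. Let $Q$ be a component of $\operatorname{cyc}(T)$, let $u\in V(Q)$, and let $\Gamma^Q$ be the component of $T^{\mathbb Z}$ containing $(u,0)$. Every component of $T^{\mathbb Z}$ over $Q$ contains some $(u,x)$ and so equals $\sigma^x\Gamma^Q$. Moreover $\sigma^x\Gamma^Q=\Gamma^Q$ if and only if $x$ is the voltage of a closed walk at $u$ in $Q$. These voltages form a group $p_Q\mathbb Z$ with $p_Q\ge0$, and $p_Q$ is the greatest common divisor of the voltages of the fundamental cycles of a spanning tree of $Q$.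

If $p_Q=0$, then $\Gamma^Q\cong Q$, and the part of $\operatorname{cyc}(T^n)$ over $Q$ consists of $n$ copies of $Q$. It contributes $n\operatorname{cr}(Q)$. The number $\operatorname{cr}(Q)$ is computable: by Lemma~\ref{lem:uncross} it suffices to try the finitely many choices of crossing pairs of edges and of their orders along the edges, turn the crossings into vertices and test planarity.

If $p_Q>0$, then $(\Gamma^Q,\sigma^{p_Q})$ is a connected periodic graph with quotient $Q$. Let $\delta=\gcd(n,p_Q)$. The map $\sigma^n$ permutes the $p_Q$ components over $Q$ in $\delta$ orbits, and the stabilizer of $\Gamma^Q$ in $\langle\sigma^n\rangle$ is generated by $\sigma^{\operatorname{lcm}(n,p_Q)}=(\sigma^{p_Q})^{n/\delta}$. So the part of $\operatorname{cyc}(T^n)$ over $Q$ consists of $\delta$ copies of $(\Gamma^Q)_{n/\delta}$. If Theorem~\ref{thm:periodic} gives for $\Gamma^Q$ the slope $c_Q$, period $p'_Q$, threshold $n'_Q$ and values $d'_j$, then for $n\ge p_Qn'_Q$ the contribution is $c_Qn+\delta\,d'_{(n/\delta)\bmod p'_Q}$. If $n\equiv\tilde n\pmod{p_Qp'_Q}$, then $n$ and $\tilde n$ have the same $\delta$, and $(n-\tilde n)/\delta$ is a multiple of $p'_Q$. So the second term depends only on $n\bmod p_Qp'_Q$.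

Summing over $Q$ gives the formula, with $c(T)=\sum_{p_Q=0}\operatorname{cr}(Q)+\sum_{p_Q>0}c_Q$. Since $c_Q\in\frac1{p'_Q}\mathbb Z$, the computable number $f(T)=\prod_{p_Q>0}p'_Q$ is a multiple of the denominator of $c(T)$.
\end{proof}

From now on $(\Gamma,\sigma)$ is a fixed connected periodic graph, $V=V(\Gamma)$ and $c_r=\operatorname{cr}(\Gamma_r)$. All constants are computable from $(\Gamma,\sigma)$ and independent of $r$.

\section{Cells, links and gluing}\label{sec:cells}

The tile from which $\Gamma$ came may be badly suited to rerouting: it may be disconnected, and some of the edges between consecutive copies may lead to dead ends. We therefore cut $\Gamma$ afresh, along a minimum cut and into longer pieces. Since $r$ is arbitrary, pieces of a single length do not suffice, and we allow all lengths between $P$ and $2P-1$.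

An \emph{end-cut} is a set $Y\subset V$ that contains all vertices of sufficiently small height and no vertices of sufficiently large height. The set $\partial Y$ of edges with exactly one end in $Y$ is finite, since edges change the height by a bounded amount, and it is nonempty since $\Gamma$ is connected. Put $Y_q=\sigma^qY\setminus Y$.

\begin{lemma}\label{lem:normal}
There are an end-cut $Y$ with $\partial Y=\{e_1,\dots,e_m\}$, $m\ge1$, and an integer $P\ge1$ such that for all $q$ with $P\le q\le2P-1$:
\begin{enumerate}
\item[(i)] $Y\subset\sigma^qY$, and no edge joins $Y$ to $V\setminus\sigma^qY$;
\item[(ii)] $\Gamma[Y_q]$ is nonempty and connected;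
\item[(iii)] there are $m$ edge-disjoint paths, each starting with an edge of $\partial Y$, ending with an edge of $\sigma^q\partial Y$, and otherwise contained in $\Gamma[Y_q]$.
\end{enumerate}
Such $Y$ and $P$ can be found by search.
\end{lemma}

\begin{proof}
Choose $Y$ with $m=|\partial Y|$ minimum, and $n$ such that $Y$ contains all vertices of height at most $-n$ and none of height above $n$. We show that (i)--(iii) hold for all large $q$. For (i), note that $\sigma^qY$ contains all vertices of height at most $q-n$, and that edges change the height by a bounded amount.

For (ii), we first show that both sides of the cut are connected. As $\Gamma$ is connected and periodic, there is $\Delta_0\ge1$ such that for every $x$, any two vertices with heights in $\{x,x+1\}$ are joined by a path with heights in $[x-\Delta_0,x+\Delta_0]$. Let $R=V\setminus Y$. All vertices of height above $n+\Delta_0$ lie in one component $C$ of $\Gamma[R]$, so $V\setminus C$ is an end-cut. Its boundary consists of the edges from $C$ to $Y$. If $\Gamma[R]$ had another component, that component would also send an edge to $Y$, and $\partial(V\setminus C)$ would be a proper subset of $\partial Y$, contrary to the choice of $Y$. So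 $\Gamma[R]$ is connected. In the same way the component of $\Gamma[Y]$ containing all very low vertices is an end-cut whose boundary is a proper subset of $\partial Y$ unless it equals $Y$; so $\Gamma[Y]$ is connected.

Now $Y_q$ contains all vertices with heights in $(n,q-n]$, so for large $q$ the vertices with heights in $[n+\Delta_0+1,\,q-n-\Delta_0-1]$ form a nonempty set inside one component of $\Gamma[Y_q]$. The finitely many vertices of $R$ of height at most $n+\Delta_0$ are joined in $\Gamma[R]$ to vertices of height $n+\Delta_0+1$ by finitely many fixed paths, which lie in $\sigma^qY$, and so in $Y_q$, for large $q$. The vertices of $Y_q$ of height at least $q-n-\Delta_0$ are $\sigma^q$-translates of the finitely many vertices of $Y$ of height at least $-n-\Delta_0$. These are joined in $\Gamma[Y]$ to vertices of height $-n-\Delta_0-1$ by fixed paths, whose $\sigma^q$-translates avoid $Y$ for large $q$. Hence $\Gamma[Y_q]$ is connected.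

For (iii), let $F$ be a set of edges meeting every path from $Y$ to $V\setminus\sigma^qY$. The set of vertices reachable from $Y$ in $\Gamma-F$ lies between $Y$ and $\sigma^qY$, so it is an end-cut, and its boundary lies in $F$. Thus $|F|\ge m$. Contract $Y$ and $V\setminus\sigma^qY$ to single vertices and discard the loops so created; the result is a finite graph, and Menger's theorem gives $m$ edge-disjoint paths between the two new vertices. By (i) they are as required.

An end-cut is given by finite data, and (i)--(iii) can be checked in finite time for given $Y$ and $P$, so a search through all pairs terminates. Only (i)--(iii) are used below, not the minimality of $m$.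
\end{proof}

Fix $Y$ and $P$. A \emph{decomposition} of $\Gamma_r$ is a sequence $q_1,\dots,q_N\in[P,2P-1]$ with sum $r$; for $r\ge P$ there is one with $N=\lfloor r/P\rfloor$, namely $q_2=\dots=q_N=P$. Let $s_i=q_1+\dots+q_i$ and extend the sequence periodically. By (i) the end-cuts $\sigma^{s_i}Y$ are nested, their differences $\sigma^{s_{i-1}}Y_{q_i}$ partition $V$, every edge not inside a difference joins two consecutive ones, and the edges between the $i$-th and the $(i+1)$-st are those of $\sigma^{s_i}\partial Y$. Passing to the quotient, $\Gamma_r$ consists of $N$ cyclically arranged \emph{cells} $H_1,\dots,H_N$, where $H_i$ is a copy of $\Gamma[Y_{q_i}]$, and of the \emph{links} $\lambda_{i,j}$, the images of $\sigma^{s_i}e_j$. The link $\lambda_{i,j}$ joins an \emph{exit} $b_{i,j}\in H_i$ to an \emph{entry} $a_{i+1,j}\in H_{i+1}$, indices modulo $N$. Put $\Lambda_i=\{\lambda_{i,1},\dots,\lambda_{i,m}\}$. The \emph{classes} $E_i=E(H_i)\cup\Lambda_i$ partition $E(\Gamma_r)$. Let $M$ bound $|E_i|$ and $|V(H_i)|$ for cells of all sizes, and let $\Delta$ be the maximum degree of $\Gamma$, loops counted twice. In Example~\ref{ex:ladder} one can take $m=2$ and $P=1$, with the rungs as cells.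

We identify cells with their indices. For a cyclic interval $I$ of consecutive cells, the \emph{chain} on $I$ consists of these cells and of the links from each cell of $I$ but the last to its successor; $E(I)$ is its edge set and $r(I)=\sum_{i\in I}q_i$. A cell with its entries and exits depends only on its size $q_i$. Hence:
\begin{quote}
\textbf{Closing property.} \emph{Joining the $j$-th exit of the last cell of the chain on $I$ to the $j$-th entry of its first cell, for $1\le j\le m$, yields $\Gamma_{r(I)}$.}
\end{quote}
This is the only use of periodicity before Section~\ref{sec:semi}: any stretch of the graph closes up to a smaller graph of the same family.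

\begin{lemma}\label{lem:linear}
Let $C_1=2M^2$. If $\Gamma_r$ has a decomposition into $N$ cells, then $c_r\le C_1N$.
\end{lemma}

\begin{proof}
Place the vertices on a circle, cell by cell, in general position, and draw the edges as chords, with parallel edges close together and loops outside the circle. Any two edges cross at most once. If $N\ge4$, the edges of $E_i$ have their ends in cells $i$ and $i+1$, so an edge of $E_i$ can cross an edge of $E_{i'}$ only if $i'\in\{i-1,i,i+1\}$; there are at most $N(\frac12M^2+M^2)$ such pairs. If $N\le3$, there are at most $\frac12M^2N^2\le\frac32M^2N$ pairs of edges.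
\end{proof}

\begin{lemma}[gluing]\label{lem:glue}
Let $C_2=4m(2C_1+M\Delta)+2m^2$. Then $c_{r+r'}\le c_r+c_{r'}+C_2$ for all $r,r'\ge P$.
\end{lemma}

\begin{proof}
Take a decomposition of $\Gamma_r$ into $N$ cells and an optimal drawing. The numbers of crossings on the edges add up to $2c_r\le2C_1N$, so for some $i$ the edges of $E_i$ carry at most $2C_1$ crossings together. Delete $\Lambda_i$; this leaves a drawing $D_0$ of a chain with last cell $i$ and first cell $i+1$. Let $o$ be a point close to $b_{i,1}$ and off the drawing. Since $H_i$ is connected, we can join each $b_{i,j}$ to $o$ by a curve alongside a path of $H_i$ from $b_{i,j}$ to $b_{i,1}$, and each $a_{i+1,j}$ to $o$ by a curve alongside $\lambda_{i,j}$ followed by such a path. Each curve follows distinct edges of $E_i$, which costs at most $2C_1$ crossings, and goes around at most $M$ vertices, which costs at most $M\Delta$. Do the same for $\Gamma_{r'}$ on a second sphere, with a point $o'$. Remove small discs around $o$ and $o'$ and join the two boundary circles by an annulus; the result is a sphere. Inside the annulus connect the curve from the $j$-th exit of each chain to the curve from the $j$-th entry of the other. This gives $2m$ curves,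 each with at most $2(2C_1+M\Delta)$ crossings with the two chains, and by the closing property they complete the chains to $\Gamma_{r+r'}$. Lemma~\ref{lem:uncross} gives the bound.
\end{proof}

Thus $c'_r=c_r+C_2$ is subadditive for arguments at least $P$, and the argument of Fekete's lemma applies: for $d\ge P$ write $r=kd+s$ with $P\le s<P+d$; then $c'_r\le kc'_d+c'_s$, so $\limsup c'_r/r\le c'_d/d$ for every $d\ge P$. Hence
\begin{equation}\label{eq:limit}
c:=\lim_{r\to\infty}c_r/r\quad\text{exists.}
\end{equation}

\section{The idea in the case of one link}\label{sec:model}

The gluing lemma says that a ring costs at most a constant more than two smaller rings. So if an optimal drawing of $\Gamma_r$ can be cut cheaply into drawings of two smaller rings, then all crossings destroyed by the cut are bounded by a constant. A crossing between two distant edges is a place where such a cut can be made.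

Let $m=1$; write $\lambda_i,a_i,b_i$ for the links, entries and exits. Let $D$ be an optimal drawing of $\Gamma_r$ in which $e=\lambda_s$ and $f=\lambda_t$ cross at $x$, where $s<t$. Deleting $e$ and $f$ leaves the chains on $J=[s+1,t]$ and on the complementary cyclic interval $J'$ from $t+1$ to $s$. The point $x$ divides $e$ into $e^-$, from $b_s$ to $x$, and $e^+$, from $x$ to $a_{s+1}$; likewise $f$ into $f^-$ and $f^+$. The curve $f^-e^+$ runs from $b_t$ to $a_{s+1}$ and closes $J$; the curve $e^-f^+$ closes $J'$ (Figure~\ref{fig:cut}). Let $\ell_J$ and $\ell_{J'}$ count the crossings of a curve with $E(J)$ and $E(J')$, let $D|J$ and $D|J'$ be the drawings of the two chains, and let $X$ be the number of crossings between them. By the closing property and Lemma~\ref{lem:uncross},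
\[
c_{r(J)}\le\operatorname{cr}(D|J)+\ell_J(f^-)+\ell_J(e^+),\qquad c_{r(J')}\le\operatorname{cr}(D|J')+\ell_{J'}(e^-)+\ell_{J'}(f^+).
\]
Counting the crossings of $D$ by type, and recalling that $e$ and $f$ cross only at $x$,
\[
c_r=\operatorname{cr}(D|J)+\operatorname{cr}(D|J')+X+(\ell_J+\ell_{J'})(e)+(\ell_J+\ell_{J'})(f)+1 .
\]
Insert these three relations in $c_r\le c_{r(J)}+c_{r(J')}+C_2$ and cancel:
\[
X+\ell_J(e^-)+\ell_{J'}(e^+)+\ell_{J'}(f^-)+\ell_J(f^+)+1\le C_2 .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick,->] (-1,-0.7) -- (1,0.7);
\draw[thick,->] (1,-0.7) -- (-1,0.7);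
\draw[line width=3pt,gray] (1,0.7) .. controls (2.8,1.7) and (2.8,-1.7) .. (1,-0.7);
\draw[line width=3pt,gray] (-1,0.7) .. controls (-2.8,1.7) and (-2.8,-1.7) .. (-1,-0.7);
\node at (1.7,0) {$J$}; \node at (-1.7,0) {$J'$};
\node at (0,0.3) {$x$};
\node at (-0.4,-0.7) {$e^-$}; \node at (0.45,0.75) {$e^+$};
\node at (0.45,-0.7) {$f^-$}; \node at (-0.4,0.75) {$f^+$};
\begin{scope}[xshift=6.2cm]
\draw[thick,->,rounded corners=6pt] (1,-0.7) -- (0.12,0) -- (1,0.7);
\draw[thick,->,rounded corners=6pt] (-1,-0.7) -- (-0.12,0) -- (-1,0.7);
\draw[line width=3pt,gray] (1,0.7) .. controls (2.8,1.7) and (2.8,-1.7) .. (1,-0.7);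
\draw[line width=3pt,gray] (-1,0.7) .. controls (-2.8,1.7) and (-2.8,-1.7) .. (-1,-0.7);
\node at (1.7,0) {$J$}; \node at (-1.7,0) {$J'$};
\end{scope}
\end{tikzpicture}
\caption{Cutting a ring at a crossing $x$ of two links $e$ and $f$. The chain $J$ is closed by $f^-e^+$ and the chain $J'$ by $e^-f^+$, which gives drawings of two smaller rings.}
\label{fig:cut}
\end{figure}

This inequality has two consequences. First, $X$ is bounded: however long $J$ and $J'$ are, they hardly cross each other, so the drawing almost falls apart at $x$. Second, the edge $e$ may carry many crossings, but before $x$ few of them are with $J$ and after $x$ few are with $J'$; so $e$ passes from one part to the other only a bounded number of times. These two facts produce small separators in the planarization, and small separators bound the treewidth.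

For $m>1$, or when $e$ and $f$ are not links, closing a chain takes $m$ curves, all of which have to be led through $x$. We must delete a window of cells around each of $e$ and $f$ and route the curves through the windows. The number of crossings on the edges of a window is not bounded, so the cancellation above survives only if $m$ routes through a prescribed edge carry, up to a constant, no more crossings than the deleted window did. The next section proves that this is so: in an optimal drawing every route that moves forward is a shortest route up to a constant.

\section{Potential and slack}\label{sec:slack}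

Put $w=m+1$, choose $v\ge1$ with $(1+\frac1{2m})^v\ge2(4v+1)$, and put $g=(2v+1)w$. For this and the next two sections, fix $r$, a decomposition of $\Gamma_r$ into $N>2g$ cells and an optimal drawing $D$. The \emph{load} $\ell(h)$ of an edge $h$ is the number of crossings on it. The load of a set of edges is the sum of the loads, and the load of a walk is the sum over its traversals.

To speak of moving forward we have to open the ring, and we do so at a place where the load is small. Each class belongs to $2g$ of the $N$ cyclic windows of $2g$ consecutive cells, so the loads of the windows add up to $2g\cdot2c_r\le4gC_1N$. Number the cells so that a window of least load is $U_0=\{1,\dots,g\}\cup\{N-g+1,\dots,N\}$. Then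
\begin{equation}\label{eq:U0}
\sum_{i\in U_0}\ell(E_i)\le C_3:=4gC_1 .
\end{equation}
Cells outside $U_0$ are \emph{inner}. The \emph{linear chain} $\Gamma_r-\Lambda_N$ is connected, because the cells are connected and $m\ge1$. The \emph{potential} $\Phi(u)$ of a vertex $u$ is the least load of a path in the linear chain from a vertex of $H_1$ to $u$. Then $|\Phi(u)-\Phi(u')|\le\ell(h)$ for every edge $h=uu'$ of the linear chain.

The paths of Lemma~\ref{lem:normal}(iii) use every link on either side of a cell exactly once. So each $H_i$ contains edge-disjoint, possibly trivial, paths $R_{i,j}$ from $a_{i,j}$ to $b_{i,\pi_i(j)}$, $1\le j\le m$, where $\pi_i$ is a permutation. The \emph{trunk edges} are the edges of the $R_{i,j}$, oriented along the path, and the links, oriented from cell $i$ to cell $i+1$. All other edges are \emph{branch edges}; each lies inside a cell. In Example~\ref{ex:ladder} the paths $R_{i,j}$ are trivial and the rungs are the branch edges. The \emph{slack} of an edge $h$ of the linear chain is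
\[
\kappa(h)=\begin{cases}\ell(h)-\Phi(\text{head of }h)+\Phi(\text{tail of }h)&\text{if $h$ is a trunk edge,}\\ \ell(h)&\text{if $h$ is a branch edge,}\end{cases}
\]
so $0\le\kappa(h)\le2\ell(h)$. If all slacks vanished, branch edges would be uncrossed and the trunk would consist of $m$ shortest routes. A walk in the linear chain is \emph{admissible} if it uses every edge at most once and traverses trunk edges only forward. For each of its traversals, from $u$ to $u'$ along $h$,
\begin{equation}\label{eq:step}
\ell(h)\le\Phi(u')-\Phi(u)+2\kappa(h):
\end{equation}
for a trunk edge $\ell(h)=\Phi(u')-\Phi(u)+\kappa(h)$, and for a branch edge $\Phi(u')-\Phi(u)\ge-\ell(h)=-\kappa(h)$. A backward traversal of a trunk edge satisfies no such bound, and for this reason one cannot simply use connectedness of the cells to get from one vertex to another. One can, however, change strands once per cell, so that $m$ cells suffice to reach everything.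

\begin{lemma}[routing]\label{lem:route}
Let $1\le i$ and $i+m\le i'\le N$, and let $u\in H_i$, $u'\in H_{i'}$. There is an admissible walk from $u$ to $u'$ with all edges in $E([i,i'])$, and its load is at most $\Phi(u')-\Phi(u)+2\kappa(E([i,i']))$.
\end{lemma}

\begin{proof}
A \emph{branch component} of cell $k$ is a component of the graph formed by $V(H_k)$ and the branch edges of $H_k$. Every branch component meets some $R_{k,j}$. Otherwise no trunk edge of $H_k$ is incident with it, so it is a component of the connected graph $H_k$, hence all of $H_k$, and contains $a_{k,1}\in R_{k,1}$. Call $j$ and $j'$ \emph{related} in cell $k$ if some branch component meets both $R_{k,j}$ and $R_{k,j'}$. We claim that for every nonempty proper subset $S\subset\{1,\dots,m\}$ some $j\in S$ is related to some $j'\notin S$. If not, let $Z$ be the union of the branch components that meet a path $R_{k,j}$ with $j\in S$. Then $Z$ contains these paths and is disjoint from the other paths, so it is a nonempty proper subset of $V(H_k)$. No branch edge leaves $Z$, and a trunk edge of $H_k$ with an end in $Z$ lies on some $R_{k,j}$ with $j\in S$, so it does not leave $Z$ either. This contradicts the connectedness of $H_k$.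

For $i<k\le i'$ let $S_k$ be the set of $j$ such that $a_{k,j}$ is the end of an admissible walk from $u$ whose edges lie in $E_i\cup\dots\cup E_{k-1}$. We have $S_{i+1}\ne\emptyset$: walk from $u$ in its branch component to some $R_{i,j}$, follow it to its end and take the link. If $j\in S_k$, following $R_{k,j}$ and the link shows $\pi_k(j)\in S_{k+1}$. If moreover $j$ is related to $j'\notin S_k$, follow $R_{k,j}$ to a branch component that meets $R_{k,j'}$, cross that component by a path to $R_{k,j'}$, follow $R_{k,j'}$ to its end and take the link; this uses no edge twice, and shows $\pi_k(j')\in S_{k+1}$. Hence $|S_{k+1}|\ge\min(m,|S_k|+1)$, and $S_{i'}=\{1,\dots,m\}$ since $i'\ge i+m$. In cell $i'$ choose $j$ such that $R_{i',j}$ meets the branch component of $u'$, follow $R_{i',j}$ from $a_{i',j}$ to that component and then a path of branch edges to $u'$. The bound on the load is the sum of the inequalities~\eqref{eq:step}.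
\end{proof}

A \emph{window} is an interval $W=[p,p']$ with $2\le p\le p'\le N-1$. Let $\overline E(W)=E(W)\cup\Lambda_{p-1}\cup\Lambda_{p'}$, the set of all edges incident with a vertex of a cell of $W$; it is contained in $E_{p-1}\cup\dots\cup E_{p'}$ and disjoint from $\Lambda_N$. Put
\[
\delta_j(W)=\Phi(a_{p'+1,j})-\Phi(b_{p-1,j}).
\]
The trunk edges in $\overline E(W)$ form $m$ edge-disjoint directed walks that start at $b_{p-1,1},\dots,b_{p-1,m}$ and end at $a_{p'+1,1},\dots,a_{p'+1,m}$ in some order. The potential differences telescope along them, and so
\begin{equation}\label{eq:tele}
\ell(\overline E(W))=\kappa(\overline E(W))+\sum_{j=1}^m\delta_j(W).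
\end{equation}
This identity is the reason for requiring (iii) in Lemma~\ref{lem:normal}: the window pays the potential difference $m$ times, which is exactly what $m$ new curves have to pay.

The next lemma brings in optimality. A window can be replaced by $m$ curves, and put back elsewhere at bounded cost by the gluing lemma.

\begin{lemma}[replacing a window]\label{lem:replace}
Let $W=[p,p']$ be a window of $n$ cells, and for $1\le j\le m$ let $\Pi_j$ be a walk in $\overline E(W)$ from $b_{p-1,j}$ to $a_{p'+1,j}$ with inner vertices in cells of $W$. Then
\[
\ell(\overline E(W))\le\sum_j\ell(\Pi_j)+\omega(n),\qquad\omega(n):=C_1n+C_2+m^2+M^2(n+1)^2 .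
\]
\end{lemma}

\begin{proof}
Delete the cells of $W$ and the edges of $\overline E(W)$, and let $X$ be the number of crossings that disappear. The load $\ell(\overline E(W))$ counts each of them once, or twice if both edges are in $\overline E(W)$; two edges cross at most once and $|\overline E(W)|\le M(n+1)$, so $X\ge\ell(\overline E(W))-M^2(n+1)^2$. What remains is the chain on the cyclic interval $I$ from $p'+1$ through $N,1$ to $p-1$. Curves alongside the $\Pi_j$ close it. They cross the remaining drawing at most $\sum_j\ell(\Pi_j)$ times, with no cost at inner vertices because all edges there are deleted. By Lemma~\ref{lem:uncross}, $c_{r(I)}\le c_r-X+\sum_j\ell(\Pi_j)+m^2$. By Lemmas~\ref{lem:glue} and~\ref{lem:linear}, $c_r\le c_{r(I)}+c_{r(W)}+C_2\le c_{r(I)}+C_1n+C_2$. Adding the two inequalities gives $X\le\sum_j\ell(\Pi_j)+m^2+C_1n+C_2$.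
\end{proof}

Now let all $m$ walks $\Pi_j$ run through the middle of the window along one and the same shortest path. They have no slack there, and collect slack only near the two ends of the window, where they converge to the path and spread out again. So the slack of a window is at most a constant times the slack near its ends, plus $\omega(n)$. This forces exponential growth of the slack of windows around a given place, whereas around a place of maximum slack the growth is at most linear.

\begin{lemma}[bounded slack]\label{lem:slack}
Let $\omega^*=\omega(4vw)$ and $C_4=\max(2\omega^*,2C_3)$. Then $\kappa(E_i\setminus\Lambda_N)\le C_4$ for all $i$.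
\end{lemma}

\begin{proof}
For $1\le t\le N'=\lfloor N/w\rfloor$, \emph{block} $t$ consists of the cells $(t-1)w+1,\dots,tw$, and $\alpha_t$ is the sum of $\kappa(E_i\setminus\Lambda_N)$ over its cells. The cells in no block have index above $N-w$ and lie in $U_0$, where $\kappa\le2\ell$ and~\eqref{eq:U0} give the bound $2C_3$. It remains to bound $\alpha^*=\alpha_{t^*}=\max_t\alpha_t$. If $t^*\le2v$, the cells of block $t^*$ have index at most $2vw\le g$. If $t^*>N'-2v$, they have index above $(N'-2v)w>N-w-2vw=N-g$. In both cases they lie in $U_0$, and $\alpha^*\le2C_3$.

Let $2v<t^*\le N'-2v$, and put $A_k=\sum_{|t-t^*|\le k}\alpha_t$ for $0\le k\le2v$. Fix $k$ with $1\le k\le2v-1$. Then $t_-=t^*-k\ge2$ and $t_+=t^*+k\le N'-1$, so the cells of the blocks $t_-,\dots,t_+$ form a window $W=[p,p']$. It has $(2k+1)w$ cells, at most $4vw$ and at least $3w$, so $p+m<p'-m$. Block $t_-$ is $[p,p+m]$ and block $t_+$ is $[p'-m,p']$.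

Take a vertex of cell $p'-m$ and a path from $H_1$ to it in the linear chain whose load equals its potential. The cell index changes by at most one along an edge, so the path visits cell $p+m$. Let $u_0$ be its last vertex in cell $p+m$, let $u_1$ be its first vertex in cell $p'-m$ after $u_0$, and let $\Psi$ be the subpath from $u_0$ to $u_1$. It lies in the chain on $[p+m,p'-m]$, and $\ell(\Psi)=\Phi(u_1)-\Phi(u_0)$ because initial parts of shortest paths are shortest. Let $\Pi_j$ consist of $\lambda_{p-1,j}$, a walk of Lemma~\ref{lem:route} from $a_{p,j}$ to $u_0$, the path $\Psi$, a walk of Lemma~\ref{lem:route} from $u_1$ to $b_{p',j}$, and $\lambda_{p',j}$. The first link belongs to a class of block $t_--1$, the first walk to classes of block $t_-$, and the second walk and the last link are edge-disjoint and belong to classes of block $t_+$. Therefore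
\[
\ell(\Pi_j)\le\delta_j(W)+2(\alpha_{t_--1}+\alpha_{t_-}+\alpha_{t_+})\le\delta_j(W)+2(A_{k+1}-A_{k-1}).
\]
As $E_p,\dots,E_{p'}\subset\overline E(W)$, identity~\eqref{eq:tele} and Lemma~\ref{lem:replace} give
\[
A_{k-1}\le A_k\le\kappa(\overline E(W))\le2m(A_{k+1}-A_{k-1})+\omega^*,
\]
that is, $A_{k+1}-\omega^*\ge(1+\frac1{2m})(A_{k-1}-\omega^*)$. Use this for $k=1,3,\dots,2v-1$. Since $A_0=\alpha^*$ and $A_{2v}\le(4v+1)\alpha^*$, either $\alpha^*\le\omega^*$ or
\[
(4v+1)\alpha^*\ge A_{2v}\ge(1+\tfrac1{2m})^v(\alpha^*-\omega^*)\ge2(4v+1)(\alpha^*-\omega^*),
\]
which gives $\alpha^*\le2\omega^*$.
\end{proof}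

In particular inner branch edges carry at most $C_4$ crossings. Trunk edges may carry many, but only as many as the potential forces.

\section{Cutting at a long crossing}\label{sec:cut}

We can now repeat the computation of Section~\ref{sec:model}. The windows have radius $w=m+1$, so that Lemma~\ref{lem:route} applies on both sides of the crossed edge even when it is a link.

\begin{lemma}[cutting]\label{lem:cut}
Let $s<t$ be inner cells with $t-s\ge2w+2$, and let $x$ be a crossing of $e\in E_s$ with $f\in E_t$. Let $J=[s+w+1,\,t-w-1]$, let $J'$ be the cyclic interval from $t+w+1$ through $N,1$ to $s-w-1$, and put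
\[
C_5=32m(w+1)C_4+16M^2(w+1)^2+2m^2+(4w+2)C_1+2C_2 .
\]
\begin{enumerate}
\item[(a)] At most $C_5$ crossings are between $E(J)$ and $E(J')$.
\item[(b)] If $e$ is a trunk edge, at most $C_5$ of the crossings on $e$ after $x$ are with $E(J')$.
\item[(c)] If $f$ is a trunk edge, at most $C_5$ of the crossings on $f$ after $x$ are with $E(J)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $W_s=[s-w,s+w]$ and $W_t=[t-w,t+w]$. They are windows, because $s,t$ are inner and $g\ge w+1$. The intervals $J$ and $J'$ are nonempty, and $E(\Gamma_r)$ is the disjoint union of $E(J)$, $E(J')$, $\overline E(W_s)$ and $\overline E(W_t)$. Let $F=\overline E(W_s)\cup\overline E(W_t)$; then $|F|\le4M(w+1)$.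

\emph{The routes.} Write $W_s=[p,p']$. For each $j$ we define a route $\gamma^-_{s,j}$ from $b_{p-1,j}$ to $x$ and a route $\gamma^+_{s,j}$ from $x$ to $a_{p'+1,j}$, made of edges of $\overline E(W_s)$ and pieces of $e$. The load $\ell$ of a route is the number of crossings other than $x$ on the traversed pieces, with multiplicity. Let $\kappa_s=\kappa(\overline E(W_s))$. As $\overline E(W_s)$ lies in $2w+2$ classes, Lemma~\ref{lem:slack} gives $\kappa_s\le2(w+1)C_4$.

Suppose that $e$ is a trunk edge, with tail $u\in H_s$ and head $u'\in H_s\cup H_{s+1}$. Let $\gamma^-_{s,j}$ follow $\lambda_{p-1,j}$, a walk of Lemma~\ref{lem:route} from $a_{p,j}$ to $u$, and $e$ from $u$ to $x$. Let $\gamma^+_{s,j}$ follow $e$ from $x$ to $u'$, a walk of Lemma~\ref{lem:route} from $u'$ to $b_{p',j}$, and $\lambda_{p',j}$. The lemma applies since $s-p\ge m$ and $p'-(s+1)=m$. The load of each of the five parts (link, walk, $e$, walk, link) is at most the change of $\Phi$ along it plus $\kappa_s,2\kappa_s,\kappa_s,2\kappa_s,\kappa_s$, respectively.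

Suppose that $e$ is a branch edge with an end $u\in H_s$. Let $\gamma^-_{s,j}$ be as before. Let $\gamma^+_{s,j}$ return along $e$ from $x$ to $u$ and follow a walk of Lemma~\ref{lem:route} from $u$ to $b_{p',j}$ and then $\lambda_{p',j}$. The excursion from $u$ to $x$ and back does not change $\Phi$ and has load at most $2\ell(e)=2\kappa(e)\le2\kappa_s$.

In both cases $\ell(\gamma^-_{s,j})+\ell(\gamma^+_{s,j})\le\delta_j(W_s)+8\kappa_s\le\delta_j(W_s)+16(w+1)C_4$. Sum over $j$; since $\kappa\ge0$, identity~\eqref{eq:tele} gives $\sum_j\delta_j(W_s)\le\ell(\overline E(W_s))$. Define $\gamma^\pm_{t,j}$ in $W_t$ in the same way with $f$ in place of $e$. Together,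
\begin{equation}\label{eq:routes}
\sum_j\bigl[\ell(\gamma^-_{s,j})+\ell(\gamma^+_{s,j})+\ell(\gamma^-_{t,j})+\ell(\gamma^+_{t,j})\bigr]\le\ell(F)+32m(w+1)C_4 .
\end{equation}

\emph{Upper bound for $c_r$.} Let $\ell_J$ and $\ell_{J'}$ count only crossings with edges of $E(J)$ and $E(J')$. The route $\gamma^-_{t,j}\gamma^+_{s,j}$ leads from $b_{t-w-1,j}$, in the last cell of $J$, to $a_{s+w+1,j}$, in the first. Its inner vertices are in cells of $W_s\cup W_t$, and all edges at these vertices and through $x$ belong to $F$. So curves alongside these routes close the drawing $D|J$ of the chain on $J$, and curves alongside the routes $\gamma^-_{s,j}\gamma^+_{t,j}$, from $b_{s-w-1,j}$ to $a_{t+w+1,j}$, close $D|J'$. Lemma~\ref{lem:uncross} gives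
\begin{align*}
c_{r(J)}&\le\operatorname{cr}(D|J)+\sum_j\bigl[\ell_J(\gamma^-_{t,j})+\ell_J(\gamma^+_{s,j})\bigr]+m^2,\\
c_{r(J')}&\le\operatorname{cr}(D|J')+\sum_j\bigl[\ell_{J'}(\gamma^-_{s,j})+\ell_{J'}(\gamma^+_{t,j})\bigr]+m^2 .
\end{align*}
The number $r'=r(W_s)+r(W_t)$ has a decomposition into $4w+2$ cells, and $r=r(J)+r(J')+r'$. Two applications of Lemma~\ref{lem:glue} and one of Lemma~\ref{lem:linear} give $c_r\le c_{r(J)}+c_{r(J')}+(4w+2)C_1+2C_2$.

\emph{Lower bound for $c_r$.} Let $X$ be the number in (a). Counting crossings by type,
\[
c_r\ge\operatorname{cr}(D|J)+\operatorname{cr}(D|J')+X+(\ell_J+\ell_{J'})(F).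
\]
An edge of $F$ has at most $|F|$ crossings with edges of $F$, so $(\ell_J+\ell_{J'})(F)\ge\ell(F)-|F|^2$. By~\eqref{eq:routes}, and since $\ell\ge\ell_J+\ell_{J'}$ on every route, $\ell(F)$ is at least the sum of $(\ell_J+\ell_{J'})(\gamma)$ over all $4m$ routes $\gamma$, minus $32m(w+1)C_4$.

\emph{Comparison.} For each $j$ the lower bound contains eight terms $\ell_J(\gamma),\ell_{J'}(\gamma)$ and the upper bound four of them. Canceling,
\[
X+\sum_j\bigl[\ell_J(\gamma^-_{s,j})+\ell_{J'}(\gamma^+_{s,j})+\ell_{J'}(\gamma^-_{t,j})+\ell_J(\gamma^+_{t,j})\bigr]\le C_5 .
\]
This gives (a). If $e$ is a trunk edge, $\gamma^+_{s,1}$ contains the part of $e$ after $x$, which gives (b); if $f$ is a trunk edge, $\gamma^+_{t,1}$ contains the part of $f$ after $x$, which gives (c).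
\end{proof}

\section{Bounded treewidth}\label{sec:tw}

The \emph{planarization} $\mathcal P$ of $D$ has as vertices the vertices of $\Gamma_r$ and the crossings, and as edges the \emph{segments} into which the crossings divide the edges of $\Gamma_r$. Put $\operatorname{idx}(\xi)=\{i\}$ for $\xi\in V(H_i)$, and $\operatorname{idx}(\xi)=\{i,j\}$ for a crossing $\xi$ of an edge of $E_i$ with an edge of $E_j$, where $i=j$ is possible. If $h\in E_s$ crosses an edge of $E_\tau$, then $\tau$ is the \emph{partner} of that crossing on $h$.

We want to separate $\mathcal P$ along a bounded set $U$ of cells by deleting a bounded number of vertices. We cannot delete all crossings on the edges of the classes in $U$, since there may be too many. But a trunk edge in such a class connects two parts only where consecutive crossings have partners in different parts, and by Lemma~\ref{lem:cut}(b),(c) the partners along a trunk edge essentially move in one direction around the ring.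

\begin{lemma}[alternation]\label{lem:alt}
Let $U\supset U_0$ be a set of cells whose complement has at most five maximal intervals. Let $s\in U$ be inner, let $h\in E_s$, and let $y_1,y_2,\dots$ be the crossings along $h$, with partners $\tau_1,\tau_2,\dots$. The number of $k$ such that $\tau_k$ and $\tau_{k+1}$ lie outside $U$ and in different maximal intervals is at most
\[
C_6=C_4+2(4w+3)M+4(2C'+1),\qquad\text{where }C'=C_5+(2w+1)M .
\]
\end{lemma}

\begin{proof}
If $h$ is a branch edge, it has $\ell(h)=\kappa(h)\le C_4$ crossings. Let $h$ be a trunk edge, with the crossings numbered from the tail. Call $y_k$ \emph{long} if $\tau_k$ is inner and $|\tau_k-s|\ge2w+2$. Each class accounts for at most $M$ crossings on $h$, so at most $(4w+3)M$ crossings with inner partner are not long, and these belong to at most $2(4w+3)M$ of the pairs to be counted. It remains to count pairs of long crossings. The \emph{rank} of a cell $\tau\ne s$ is $(\tau-s)\bmod N\in\{1,\dots,N-1\}$, and $\rho_k$ is the rank of $\tau_k$.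

We claim that if $y_i$ is long, then at most $C'$ long crossings $y_k$ have $k>i$ and $\rho_k>\rho_i$. If $\tau_i>s$, apply Lemma~\ref{lem:cut}(b) with $e=h$ and $t=\tau_i$, and let $J^*=J'$. If $\tau_i<s$, apply Lemma~\ref{lem:cut}(c) to the cells $\tau_i<s$ with $f=h$, and let $J^*=J$. In both cases $J^*$ is the cyclic interval from $\tau_i+w+1$ to $s-w-1$, that is, the set of cells with rank in $[\rho_i+w+1,N-w-1]$, and at most $C_5$ crossings on $h$ after $y_i$ are with $E(J^*)$. If $\tau$ has rank in $[\rho_i+w+1,N-w-2]$, then $\tau,\tau+1\in J^*$ and $E_\tau\subset E(J^*)$. At most $w+(w+1)$ other cells have rank above $\rho_i$, and each accounts for at most $M$ crossings. This proves the claim.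

Since $s$, $N$ and $1$ are in $U$, each maximal interval of the complement of $U$ is also an interval of ranks. Order these intervals by rank, and take as \emph{thresholds} the least ranks of all but the first; there are at most four. Fix a threshold $\vartheta$ and follow the sequence of long crossings. After the first one with rank below $\vartheta$, at most $C'$ have rank at least $\vartheta$, by the claim. So the sequence changes sides of $\vartheta$ at most $2C'+1$ times. Two long crossings $y_k,y_{k+1}$ with partners in different maximal intervals are on different sides of some threshold, so there are at most $4(2C'+1)$ such pairs.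
\end{proof}

\begin{lemma}[separators]\label{lem:sep}
Let $U$ be the union of $U_0$ and at most four intervals of $[1,N]$ with at most $2w+2$ cells each. Let the complement of $U$ be partitioned into possibly empty \emph{parts}, each a union of maximal intervals of the complement, and let $X$ be the number of crossings between classes $E_i,E_j$ with $i,j\notin U$ in different parts. For a part $\mathcal C$ let
\[
V_{\mathcal C}=\{\xi\in V(\mathcal P):\ \operatorname{idx}(\xi)\cap\mathcal C\ne\emptyset,\ \operatorname{idx}(\xi)\subset\mathcal C\cup U\}.
\]
Put $\mu=M(2g+8w+8)$ and $C_7=2\mu+\mu^2+C_3+\mu C_6$. There is a set $Z\subset V(\mathcal P)$ with $|Z|\le C_7+X$ such that every component of $\mathcal P-Z$ is contained in $V_{\mathcal C}$ for exactly one part $\mathcal C$.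
\end{lemma}

\begin{proof}
We have $M|U|\le\mu$, and the complement of $U$, an interval with at most four intervals removed, has at most five maximal intervals. Let $Z$ consist of
\begin{enumerate}
\item[(1)] the vertices of $\Gamma_r$ in cells $i$ and $i+1$ for $i\in U$ (at most $2\mu$);
\item[(2)] the crossings with $\operatorname{idx}\subset U$ (at most $\mu^2$, as two edges cross at most once);
\item[(3)] the crossings with an index in $U_0$ (at most $C_3$, by~\eqref{eq:U0});
\item[(4)] the $X$ crossings between different parts;
\item[(5)] for each inner $s\in U$, each $h\in E_s$ and each pair of consecutive crossings on $h$ with partners outside $U$ in different parts, one crossing of the pair (at most $\mu C_6$, by Lemma~\ref{lem:alt}).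
\end{enumerate}
The sets $V_{\mathcal C}$ are pairwise disjoint. By (1), (2) and (4), a vertex outside $Z$ has an index outside $U$ and all such indices in one part, so it lies in some $V_{\mathcal C}$. It remains to show that the ends of an edge of $\mathcal P-Z$ lie in the same $V_{\mathcal C}$. The edge is a segment of some $h\in E_s$.

Let $s\notin U$, say $s\in\mathcal C$. A crossing on $h$ outside $Z$ has the index $s$, so it lies in $V_{\mathcal C}$, and so does an end of $h$ in cell $s$. An end of $h$ in cell $s+1$ lies in $Z$ if $s+1\in U$; otherwise $s+1$ is in the same maximal interval as $s$, so the end lies in $V_{\mathcal C}$.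

Let $s\in U$. The ends of $h$ are in $Z$ by (1), so both ends of the segment are crossings. By (3) $s$ is inner, by (2) both partners are outside $U$, and by (5) they are in the same part $\mathcal C$. So both ends lie in $V_{\mathcal C}$.
\end{proof}

Recall that a \emph{tree decomposition} of a graph $H$ is a tree with a set of vertices of $H$, a \emph{bag}, at each node, such that the ends of every edge lie in a common bag and, for every vertex, the nodes whose bags contain it form a nonempty subtree. Its width is the largest size of a bag minus one, and the \emph{treewidth} of $H$ is the least width of a tree decomposition. A \emph{haven of order $k$} assigns to every $Z\subset V(H)$ with $|Z|<k$ the vertex set $\beta(Z)$ of a component of $H-Z$, so that any two values \emph{touch}: they intersect or are joined by an edge. By a theorem of Seymour and Thomas~\cite{ST}, a graph of treewidth at least $k-1$ has a haven of order $k$. Havens are monotone: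
\begin{equation}\label{eq:mono}
Z\subset Z',\ |Z'|<k\ \Longrightarrow\ \beta(Z')\subset\beta(Z),
\end{equation}
because $\beta(Z')$ is connected in $H-Z$ and touches the component $\beta(Z)$ of $H-Z$.

A haven consistently chooses one side of every small separator, which spares us the construction of a tree decomposition. If no two distant inner classes crossed, the proof of the next proposition would be short: removing a window around a cell $\tau$ separates left from right; the haven points right for the first $\tau$ and left for the last, so it switches between some $\tau$ and $\tau+1$, and this confines it to a bounded set. A long crossing over $\tau$ connects left and right. We then place the windows at the ends of the longest such crossing, which creates a middle part, separated by Lemma~\ref{lem:cut}(a). To make sure that the haven never points to a middle part, we carry out the argument inside a shortest long crossing whose middle part it does point to.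

\begin{proposition}\label{prop:tw}
Put $k^*=2(C_7+2C_5)+\mu^2+1$ and $r_0=(2g+1)P$. For $r\ge r_0$ the planarization of every optimal drawing of $\Gamma_r$ has treewidth at most $k^*-2$.
\end{proposition}

\begin{proof}
Take a decomposition with $N=\lfloor r/P\rfloor>2g$ cells, and suppose that $\mathcal P$ has a haven $\beta$ of order $k^*$. Every partition as in Lemma~\ref{lem:sep} that occurs below has $X\le2C_5$; fix a set $Z$ for each. We say that $\beta$ \emph{points to} the part $\mathcal C$ with $\beta(Z)\subset V_{\mathcal C}$; this part is nonempty. If $\beta$ points to $\mathcal C$ in one partition and to $\mathcal C'$ in another, with sets $Z,Z'$, then $|Z\cup Z'|<k^*$, and~\eqref{eq:mono} gives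
\begin{equation}\label{eq:both}
\emptyset\ne\beta(Z\cup Z')\subset V_{\mathcal C}\cap V_{\mathcal C'} .
\end{equation}

\emph{Chords.} For an inner cell $a$ let $\mathcal W(a)=[a-w-1,a+w]$, an interval of $2w+2$ cells in $[1,N]$. A \emph{chord} is a pair $\psi=(a,b)$ of inner cells with $b-a\ge2w+2$ such that an edge of $E_a$ crosses an edge of $E_b$. Let $U_\psi=U_0\cup\mathcal W(a)\cup\mathcal W(b)$. Its complement has the parts $\operatorname{In}(\psi)=[a+w+1,b-w-2]$ and $\operatorname{Out}(\psi)$, the set of inner cells below $a-w-1$ or above $b+w$. With $J,J'$ as in Lemma~\ref{lem:cut} for $(s,t)=(a,b)$, we have $i,i+1\in J$ for $i\in\operatorname{In}(\psi)$ and $i,i+1\in J'$ for $i\in\operatorname{Out}(\psi)$, so $E_i\subset E(J)$ and $E_i\subset E(J')$, respectively. Hence at most $C_5$ crossings are between classes of $\operatorname{In}(\psi)$ and classes of $\operatorname{Out}(\psi)$, and $\beta$ points to one of the two parts.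

\emph{The interval $I$.} In \emph{Case A}, $\beta$ points to $\operatorname{In}(\chi)$ for some chord $\chi=(s,t)$; choose $\chi$ with $t-s$ minimum and put $I=\operatorname{In}(\chi)$, $U_1=U_\chi$, $O=\operatorname{Out}(\chi)$. In \emph{Case B} there is no such chord; put $I=[g+1,N-g]$, $U_1=U_0$, $O=\emptyset$. In both cases $I$ is a nonempty maximal interval of the complement $I\cup O$ of $U_1$, and $\beta$ points to $\operatorname{Out}(\psi)$ for every chord $\psi=(a,b)$ with $a,b\in I$, in Case A because $b-a<t-s$.

\emph{A partition for each $\tau\in I$} (Figure~\ref{fig:parts}). If there is a chord $(a,b)$ with $a,b\in I$ and $a\le\tau\le b$, let $\psi=(a,b)$ be one with $b-a$ maximum; otherwise let $a=b=\tau$. Put $U_\tau=U_1\cup\mathcal W(a)\cup\mathcal W(b)$ and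
\[
\operatorname{Left}_\tau=\{i\in I:i<a-w-1\},\quad\operatorname{Mid}_\tau=[a+w+1,b-w-2],\quad\operatorname{Right}_\tau=\{i\in I:i>b+w\}.
\]
Thus $\operatorname{Mid}_\tau=\operatorname{In}(\psi)$, or $\operatorname{Mid}_\tau=\emptyset$ if $a=b$. In Case A we have $a-w-1\ge s$ and $b+w\le t$, so $\mathcal W(a)$ and $\mathcal W(b)$ do not meet $O$. Hence $O,\operatorname{Left}_\tau,\operatorname{Mid}_\tau,\operatorname{Right}_\tau$ partition the complement of $U_\tau$. Each of the last three is empty or an interval whose two neighboring cells are in $U_\tau$, so all four are unions of maximal intervals. Crossings between $O$ and the other three parts, which lie in $\operatorname{In}(\chi)$ when $O\neq\emptyset$, number at most $C_5$. Crossings between $\operatorname{Mid}_\tau$ and $\operatorname{Left}_\tau\cup\operatorname{Right}_\tau$, which lies in $\operatorname{Out}(\psi)$ when $a<b$, number at most $C_5$. There is no crossing between $E_i$ and $E_j$ with $i\in\operatorname{Left}_\tau$ and $j\in\operatorname{Right}_\tau$: since $j-i\ge b-a+2w+3$, the pair $(i,j)$ would be a chord in $I$ with $i\le\tau\le j$ and $j-i>b-a$, against the choice of $(a,b)$. So $X\le2C_5$, and Lemma~\ref{lem:sep} gives a set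 $Z_\tau$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) rectangle (12,0.5);
\foreach \x/\y in {0/1,2/3,4.2/5.2,6.8/7.8,9/10,11/12} \fill[gray!40] (\x,0) rectangle (\y,0.5);
\node at (0.5,0.25) {$U_0$}; \node at (11.5,0.25) {$U_0$};
\node at (1.5,0.25) {$O$}; \node at (10.5,0.25) {$O$};
\node at (3.6,0.25) {\small Left}; \node at (6,0.25) {\small Mid}; \node at (8.4,0.25) {\small Right};
\node at (2.5,0.25) {$s$}; \node at (9.5,0.25) {$t$};
\node at (4.7,0.25) {$a$}; \node at (7.3,0.25) {$b$};
\draw[thick] (2.5,0.5) .. controls (4,2.3) and (8,2.3) .. (9.5,0.5);
\draw[thick] (4.7,0.5) .. controls (5.3,1.3) and (6.7,1.3) .. (7.3,0.5);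
\node at (6,2.1) {$\chi$}; \node at (6,1.35) {$\psi$};
\draw[<->] (3,-0.3) -- (9,-0.3); \node at (4,-0.55) {$I$};
\draw (6.3,0) -- (6.3,-0.15); \node at (6.3,-0.55) {$\tau$};
\end{tikzpicture}
\caption{The cells $1,\dots,N$ in Case A. The set $U_\tau$ is shaded. The chord $\chi=(s,t)$ is a shortest chord to whose inside $I$ the haven points, and $\psi=(a,b)$ is a longest chord inside $I$ that passes over the cell $\tau$.}
\label{fig:parts}
\end{figure}

\emph{The haven points left or right.} In the partition for $\tau$, suppose that $\beta$ points to $O$. Then $O\ne\emptyset$, we are in Case A, and~\eqref{eq:both} gives a vertex in $V_O\cap V_{\operatorname{In}(\chi)}$; but vertices of $V_O$ have an index in $O=\operatorname{Out}(\chi)$, and vertices of $V_{\operatorname{In}(\chi)}$ have none. Suppose that $\beta$ points to $\operatorname{Mid}_\tau$. Then $a<b$, and~\eqref{eq:both} gives a vertex in $V_{\operatorname{Mid}_\tau}\cap V_{\operatorname{Out}(\psi)}$; but vertices of the first set have an index in $\operatorname{In}(\psi)$, and vertices of the second have none. So $\beta$ points to $\operatorname{Left}_\tau$ or $\operatorname{Right}_\tau$. For $\tau=\min I$ we have $a=\tau$ and $\operatorname{Left}_\tau=\emptyset$,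 so $\beta$ points right; for $\tau=\max I$ we have $b=\tau$ and $\operatorname{Right}_\tau=\emptyset$, so $\beta$ points left. Hence there are $\tau,\tau+1\in I$ such that $\beta$ points to $\operatorname{Right}_\tau$ and to $\operatorname{Left}_{\tau+1}$.

\emph{The contradiction.} Let $(a,b)$ and $(a',b')$ be the pairs for $\tau$ and $\tau+1$, and let $Y^*=V_{\operatorname{Right}_\tau}\cap V_{\operatorname{Left}_{\tau+1}}$. All cells of $\operatorname{Right}_\tau$ exceed $b+w\ge\tau+w$, and all cells of $\operatorname{Left}_{\tau+1}$ are below $a'-w-1\le\tau-w$. A vertex $\xi\in Y^*$ has an index $j\in\operatorname{Right}_\tau$ and an index $i\in\operatorname{Left}_{\tau+1}$, so it is a crossing with $\operatorname{idx}(\xi)=\{i,j\}$. Since $i\notin\operatorname{Right}_\tau$, we have $i\in U_\tau$, and since $j\notin\operatorname{Left}_{\tau+1}$, we have $j\in U_{\tau+1}$. Two edges cross at most once, so $|Y^*|\le\mu^2$ and $|Z_\tau\cup Z_{\tau+1}\cup Y^*|<k^*$. By~\eqref{eq:mono} and~\eqref{eq:both} the nonempty set $\beta(Z_\tau\cup Z_{\tau+1}\cup Y^*)$ is contained in $Y^*$, and it is disjoint from $Y^*$ by definition. So there is no haven of order $k^*$, and the treewidth is at most $k^*-2$.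
\end{proof}

\begin{remark}
Optimality entered through Lemmas~\ref{lem:uncross}, \ref{lem:replace} and~\ref{lem:cut}, and it cannot be omitted. A cycle of length $4k$ can be drawn with $k$ edges horizontal and $k$ edges vertical, crossing in the pattern of a $k\times k$ grid, and grids have unbounded treewidth.
\end{remark}

\section{From bounded treewidth to an eventually periodic formula}\label{sec:semi}

It remains to describe ``a drawing of $\Gamma_r$ with $q$ crossings'' as a property of a finite labeled graph that a tree automaton can check, with $r$ and $q$ read off as numbers of vertices with given labels. The property must not mention $r$. We recall the tools first.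

\emph{Monadic second-order logic} (MSO) over a finite structure has variables for elements and for sets of elements, the atomic formulas given by the relations of the structure, equality and membership, and quantifiers over both kinds of variables. A simple graph whose vertices carry labels from a finite set $\Sigma$ is a structure with the adjacency relation and a unary relation for each label. If a binary relation $R$ is definable, so is reachability: $y'$ is reachable from $y$ if every set that contains $y$ and is closed under $R$ contains $y'$. A \emph{term} over a finite set of symbols with arities is a finite rooted tree in which a node carrying a symbol of arity $d$ has $d$ ordered children. A \emph{tree automaton} has a finite set of states, some of them accepting, and transitions $(a;s_1,\dots,s_d;s)$ with $a$ of arity $d$; it accepts a term if states can be assigned to the nodes so that the root state is accepting and, at each node, the symbol, the states of the children and the state of the node form a transition. A set $\{\mathbf v+\sum_i\mu_i\mathbf v_i:\mu_i\in\mathbb N\}\subset\mathbb N^d$ with finitely many \emph{periods} $\mathbf v_i\in\mathbb N^d$ is \emph{linear}, and a finite union of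 linear sets is \emph{semilinear}. We use three theorems, each in effective form.
\begin{enumerate}
\item[(A)] (Thatcher--Wright, Doner) For an MSO sentence about terms one can construct a tree automaton accepting exactly the terms that satisfy it.
\item[(B)] (Parikh~\cite{Pa}) For a context-free grammar, the set of vectors that count the occurrences of the letters in the generated words is semilinear, and a representation can be computed.
\item[(C)] (Ginsburg--Spanier~\cite{GS}) The semilinear sets are exactly the sets definable in Presburger arithmetic, the first-order theory of $(\mathbb N,+)$, and one can pass effectively between the two descriptions.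
\end{enumerate}

\subsection*{Recognizing $\Gamma_r$}
A \emph{covering} of $\Gamma_1$ is a finite graph $G$ with oriented edges and a map to $\Gamma_1$ that respects starts and ends of edges, such that for every edge $\varepsilon$ of $\Gamma_1$ exactly one edge over $\varepsilon$ starts at each vertex over $u_\varepsilon$ and exactly one ends at each vertex over $u'_\varepsilon$. A walk in $\Gamma_1$ then has a unique lift from each vertex over its start. Each $\Gamma_r$ is a covering.

Since $\Gamma$ is connected, so is $\Gamma_1$. Fix $v_0\in V(\Gamma_1)$ and a spanning tree $S$, and take as representatives of the orbits the vertices of a lift of $S$ to $\Gamma$, so that the edges of $S$ have voltage $0$. Let $\varepsilon_1,\dots,\varepsilon_n$ be the other edges and $\varphi_i=\varphi(\varepsilon_i)$, and let $x_i$ be the closed walk that goes from $v_0$ through $S$ to the start of $\varepsilon_i$, along $\varepsilon_i$, and back to $v_0$ through $S$. A path in $\Gamma$ from $(v_0,0)$ to $(v_0,1)$ projects to a walk of voltage $1$, so there are integers $t_i$ with $\sum_it_i\varphi_i=1$; this is where connectedness of $\Gamma$ is needed in this section. Put $y=x_1^{t_1}\cdots x_n^{t_n}$ and $z_i=x_iy^{-\varphi_i}$,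 closed walks at $v_0$ with $\varphi(y)=1$ and $\varphi(z_i)=0$.

\begin{lemma}\label{lem:cover}
In $\Gamma_r$, which is connected and has $r$ vertices over $v_0$, all lifts of $z_1,\dots,z_n$ are closed. Conversely, let $G$ be a nonempty connected covering of $\Gamma_1$ in which all lifts of $z_1,\dots,z_n$ are closed, and let $r$ be the number of vertices over $v_0$. Then $r\ge1$ and $G\cong\Gamma_r$.
\end{lemma}

\begin{proof}
The first statement holds because $\varphi(z_i)=0$. For the second, let $\mathcal F$ be the set of vertices of $G$ over $v_0$. Lifting the paths of $S$ from $v_0$ identifies the set of vertices over any $u\in V(\Gamma_1)$ with $\mathcal F$. So $V(G)=V(\Gamma_1)\times\mathcal F$, $r=|\mathcal F|\ge1$, edges over $S$ keep the second coordinate, and edges over $\varepsilon_i$ change it by the permutation $\pi(x_i)$, where $\pi(x)$ sends the start of each lift of a closed walk $x$ at $v_0$ to its end. The permutation $\pi(xx')$ is $\pi(x)$ followed by $\pi(x')$, and $\pi(z_i)$ is the identity, so $\pi(x_i)=\pi(y)^{\varphi_i}$. As $G$ is connected, the $\pi(x_i)$ generate a transitive group, so the powers of $\pi(y)$ act transitively on $\mathcal F$. Identify $\mathcal F$ with $\mathbb Z/r\mathbb Z$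 so that $\pi(y)$ adds $1$. Then edges over $\varepsilon_i$ add $\varphi_i$, which is the description of $\Gamma_r$.
\end{proof}

\subsection*{Encoding drawings}
A planar embedding of the planarization may turn a crossing into a touching and does not record which segments belong to the same edge. We fix both by replacing crossings with rigid gadgets and labeling segments with their direction. Let $\Sigma=V(\Gamma_1)\cup\{\mathtt{hub},\mathtt{rim}\}\cup\{(\varepsilon,1),(\varepsilon,2):\varepsilon\in E(\Gamma_1)\}$. Vertices with labels in $V(\Gamma_1)$ are called \emph{real}, and vertices with labels $(\varepsilon,i)$ are \emph{segment vertices}. The \emph{code} of a drawing of $\Gamma_r$ is the $\Sigma$-labeled simple graph $\mathfrak D$ obtained from the planarization as follows. Each vertex of $\Gamma_r$ is labeled by its image in $\Gamma_1$. Each crossing is replaced by a \emph{wheel}, a hub adjacent to four rim vertices that form a $4$-cycle, and the four segments at the crossing are attached, one to each rim vertex, in their cyclic order. Each segment of an edge over $\varepsilon$ is subdivided by two vertices labeled $(\varepsilon,1),(\varepsilon,2)$ in the direction of $\varepsilon$.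

The code is planar. If the planarization has treewidth at most $k^*-2$, the code has treewidth less than $k:=5k^*$: in every bag replace each crossing by its five wheel vertices, and for every segment attach, to a bag containing its ends, a new leaf whose bag holds the two segment vertices and their two outer neighbors.

Let $\Theta$ be the conjunction of the following conditions on a finite $\Sigma$-labeled simple graph $\mathfrak D$.
\begin{enumerate}
\item[($\Theta$1)] \emph{Local structure.} Each hub has exactly four neighbors; they are rim vertices and induce a $4$-cycle. Each rim vertex has exactly four neighbors: one hub, two rim vertices and one segment vertex. Each vertex labeled $(\varepsilon,1)$ has exactly two neighbors: one labeled $(\varepsilon,2)$, and one that is a rim vertex or labeled $u_\varepsilon$. Each vertex labeled $(\varepsilon,2)$ has exactly two neighbors: one labeled $(\varepsilon,1)$, and one that is a rim vertex or labeled $u'_\varepsilon$. Call two rim vertices \emph{opposite} if they are distinct, nonadjacent and adjacent to the same hub; for every $\varepsilon$, a rim vertex has a neighbor labeled $(\varepsilon,2)$ if and only if the opposite one has a neighbor labeled $(\varepsilon,1)$.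 Each vertex labeled $u\in V(\Gamma_1)$ has exactly one neighbor labeled $(\varepsilon,1)$ for each $\varepsilon$ with $u_\varepsilon=u$, exactly one labeled $(\varepsilon,2)$ for each $\varepsilon$ with $u'_\varepsilon=u$, and no other neighbors.
\item[($\Theta$2)] \emph{Planarity.} There is no $K_5$ or $K_{3,3}$ minor.
\item[($\Theta$3)] \emph{Tracing.} Write $\zeta\to\zeta'$ if $\zeta,\zeta'$ are adjacent with labels $(\varepsilon,1),(\varepsilon,2)$, or have labels $(\varepsilon,2),(\varepsilon,1)$ and are adjacent to opposite rim vertices. Every segment vertex is reachable via $\to$ from a vertex that has a label of the form $(\varepsilon,1)$ and a real neighbor.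
\item[($\Theta$4)] \emph{Covering.} The graph $G_{\mathfrak D}$ defined below is nonempty and connected, and all lifts of $z_1,\dots,z_n$ are closed.
\end{enumerate}
By ($\Theta$1), each segment vertex has at most one successor and at most one predecessor under $\to$; it lacks a successor exactly if it has a label $(\varepsilon,2)$ and a real neighbor, and lacks a predecessor exactly if it has a label $(\varepsilon,1)$ and a real neighbor. So the segment vertices split into directed cycles and maximal directed paths, called \emph{traces}, and ($\Theta$3) excludes the cycles, which would be closed curves belonging to no edge. All labels on a trace have the same $\varepsilon$; its first vertex has a neighbor labeled $u_\varepsilon$ and its last a neighbor labeled $u'_\varepsilon$. Let $G_{\mathfrak D}$ have the real vertices as vertices and one edge over $\varepsilon$ for each such trace, between these two neighbors. By the last sentence of ($\Theta$1), $G_{\mathfrak D}$ is a covering of $\Gamma_1$.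

The condition $\Theta$ is an MSO sentence. ($\Theta$1) is first-order. ($\Theta$2) denies the existence of five or six disjoint connected vertex sets with the required adjacencies, and it is equivalent to planarity by the Kuratowski--Wagner theorem. ($\Theta$3) is a reachability statement. For ($\Theta$4), the relation ``an edge of $G_{\mathfrak D}$ over $\varepsilon$ leads from $\xi$ to $\xi'$'' is defined by reachability along $\to$; connectedness is reachability along these relations and their inverses; and the end of a lift of the fixed walk $z_i$ is given by a fixed composition of them.

\begin{lemma}\label{lem:sound}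
\textup{(a)} If $\mathfrak D$ satisfies $\Theta$ and has $r$ vertices labeled $v_0$ and $q$ hubs, then $r\ge1$ and $c_r\le q$. \textup{(b)} For $r\ge r_0$ there is a graph of treewidth less than $k$ that satisfies $\Theta$ and has $r$ vertices labeled $v_0$ and $c_r$ hubs.
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:cover}, $G_{\mathfrak D}\cong\Gamma_r$. Embed $\mathfrak D$ in the sphere, and consider a hub $\eta$ with rim cycle $\rho_1\rho_2\rho_3\rho_4$. The four spokes lie in the closed disc bounded by the cycle on the side of $\eta$. The path $\rho_1\eta\rho_3$ cuts this disc into two parts, one containing $\rho_2$ and the other $\rho_4$, so the path $\rho_2\eta\rho_4$ crosses it at $\eta$. Delete the edges of the rim cycles, and draw each edge of $G_{\mathfrak D}$ along its trace, passing from a rim vertex to the opposite one through the hub. Each hub is passed exactly twice, transversally, and apart from common ends the curves meet nowhere else. Removing self-crossings as in the proof of Lemma~\ref{lem:uncross} yields a drawing of $\Gamma_r$ with at most $q$ crossings.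

(b) Take the code of an optimal drawing. It satisfies ($\Theta$1)--($\Theta$3) by construction, its traces are the edges of $\Gamma_r$, and ($\Theta$4) holds by Lemma~\ref{lem:cover}. The treewidth is less than $k$ by Proposition~\ref{prop:tw}.
\end{proof}

\subsection*{Graphs of bounded treewidth as terms}
Consider terms over a constant, a binary symbol $\oplus$, unary symbols $\mathtt e_{ij}$ for distinct $i,j\in\{1,\dots,k\}$, and unary symbols $\mathtt f_{i,s}$ for $1\le i\le k$ and $s\in\Sigma$. The numbers $1,\dots,k$ are reusable names, or \emph{slots}, for vertices. An \emph{$\mathtt f_i$-node} is a node carrying some $\mathtt f_{i,s}$. A term is \emph{legal} if every $\mathtt e_{ij}$-node has an $\mathtt f_i$-node and an $\mathtt f_j$-node among its ancestors. For a legal term $\theta$, the labeled simple graph $\operatorname{gr}(\theta)$ has the nodes carrying symbols $\mathtt f_{i,s}$ as vertices, with label $s$, and for each $\mathtt e_{ij}$-node the nearest $\mathtt f_i$-node and the nearest $\mathtt f_j$-node above it are adjacent.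

\begin{lemma}\label{lem:terms}
Every $\Sigma$-labeled simple graph $H$ of treewidth less than $k$ is isomorphic to $\operatorname{gr}(\theta)$ for some legal term $\theta$.
\end{lemma}

\begin{proof}
Take a rooted tree decomposition with bags of size at most $k$, and let $\operatorname{top}(\xi)$ be the node nearest the root whose bag contains $\xi$. Going down from the root, assign slots so that vertices in a common bag have different slots: at a node $\eta$, the vertices of the bag whose top is not $\eta$ also lie in the bag of the parent and already have distinct slots, and the others receive unused ones. Define $\theta_\eta$ from the leaves up. Combine the terms of the children of $\eta$ by $\oplus$ (take the constant if there are none), apply $\mathtt e_{ij}$ for every edge with both ends in the bag of $\eta$, where $i,j$ are the slots of the ends, and then apply $\mathtt f_{i,s}$ for every $\xi$ with $\operatorname{top}(\xi)=\eta$, where $i$ is the slot and $s$ the label of $\xi$. Let $\theta$ be the term of the root. Each vertex has exactly one $\mathtt f$-node. Let $\xi$ have slot $i$ and lie in the bag of $\eta$. All bags on the path from $\eta$ up to $\operatorname{top}(\xi)$ contain $\xi$, so no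 other vertex with slot $i$ has its top on this path. Hence the nearest $\mathtt f_i$-node above an $\mathtt e$-node created at $\eta$ is that of $\xi$. Every edge of $H$ lies in some bag, so $\operatorname{gr}(\theta)\cong H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:periodic}]
Let $\mathcal S\subset\mathbb N^2$ be the set of pairs $(r,q)$ such that for some legal term $\theta$ the graph $\operatorname{gr}(\theta)$ satisfies $\Theta$ and has $r$ vertices labeled $v_0$ and $q$ hubs. By Lemmas~\ref{lem:sound} and~\ref{lem:terms},
\[
c_r=\min\{q:(r,q)\in\mathcal S\}\qquad\text{for }r\ge r_0 .
\]

The ancestor relation of a term is MSO-definable, and so are legality and the vertex set, labels and adjacency of $\operatorname{gr}(\theta)$. Restricting the quantifiers of $\Theta$ to $\mathtt f$-nodes and substituting these definitions turns ``$\theta$ is legal and $\operatorname{gr}(\theta)$ satisfies $\Theta$'' into an MSO sentence about $\theta$. By (A) a tree automaton accepts exactly these terms. Read each transition $(a;s_1,\dots,s_d;s)$ as a production $s\to a\,s_1\cdots s_d$, and add a start symbol with a production to each accepting state. This context-free grammar generates the accepted terms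 in prefix notation. By (B) the set of their vectors of symbol counts is semilinear. The set $\mathcal S$ is its image under the linear map that adds up the counts of the $\mathtt f_{i,v_0}$ and the counts of the $\mathtt f_{i,\mathtt{hub}}$, and such a map sends linear sets to linear sets. So $\mathcal S$ is semilinear. The set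
\[
\mathcal G=\{(r,c_r):r\ge r_0\}=\{(r,q)\in\mathcal S:\ r\ge r_0\text{ and }(r,q')\notin\mathcal S\text{ for all }q'<q\}
\]
is defined from $\mathcal S$ by a Presburger formula, so by (C) we can compute finitely many linear sets with union $\mathcal G$.

Consider one of them, $\mathcal L$, with base point $\mathbf v=(n_0,q_0)$ and periods $\mathbf v_i=(n_i,q_i)$. We use that $\mathcal G$ is the graph of a function. If $n_i=0$, then $\mathbf v$ and $\mathbf v+\mathbf v_i$ have the same first coordinate, so $\mathbf v_i=0$ and we discard it. For two remaining periods, $\mathbf v+n_j\mathbf v_i$ and $\mathbf v+n_i\mathbf v_j$ have the same first coordinate, so $n_jq_i=n_iq_j$. Hence either $\mathcal L$ is a single point, or all its periods have the same ratio $\varrho=q_i/n_i$ and $c_r=\varrho r+(q_0-\varrho n_0)$ on the infinite set $\mathcal L$. In the second case $\varrho=c$ by~\eqref{eq:limit}. As $\mathcal G$ is infinite, this case occurs, and $c$ is computable.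

Let $p$ be a common multiple of all $n_i$, $i\ge1$, over all infinite $\mathcal L$, and let $n_1'$ exceed $r_0$ and the numbers $n_0+p\sum_{i\ge1}n_i$ for all $\mathcal L$. The set of first coordinates of an infinite $\mathcal L$ is closed under adding $p$. If it meets a residue class modulo $p$, it does so at a point with all coefficients $\mu_i<p$, because reducing $\mu_i$ modulo $p$ preserves the class; so it contains all $r\ge n_1'$ in that class. Every class is met by some infinite $\mathcal L$, since the single points have first coordinate below $n_1'$ and the sets cover all $r\ge r_0$. Thus in the class $j$ a single formula $c_r=cr+d_j$ holds for all $r\ge n_1'$, and $n_1'$ is the required threshold. Finally $c=q_i/n_i\in\frac1p\mathbb Z$ because $n_i$ divides $p$, and $d_j=c_r-cr\in\frac1p\mathbb Z$ because $c_r$ is an integer. Every step, from the search for $Y$ and $P$ onward, is effective.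
\end{proof}

\begin{thebibliography}{9}

\bibitem{DM} Zdenek Dvorak and Bojan Mohar, \emph{Crossing numbers of periodic graphs}, arXiv:1405.5117 (2014).

\bibitem{GS} Ginsburg and Spanier, Pacific J. Math. 16 (1966) 285--296.

\bibitem{Pa} Parikh, J. ACM 13 (1966) 570--581.

\bibitem{ST} Seymour and Thomas, J. Combin. Theory Ser. B 58 (1993) 22--33.

\end{thebibliography}
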